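# Local maxima of random labels and the mixing time of the FA1f process on the torus at density $c/n$

## 1. Local maxima of random labels

Let $G=(V,E)$ be a finite graph. Write $u\sim v$ for adjacency, $\Gamma(v)$ for the set of neighbors of $v$, and $\mathrm{dist}$ for graph distance. For $x\subset V$ put
$$\deg_x(u)=|\Gamma(u)\cap x|,\qquad x^+=\{u\in x:\deg_x(u)\ge1\}.$$
So $x^+$ is the set of vertices of $x$ that have a neighbor in $x$; a vertex of $x\setminus x^+$ is *isolated in $x$*; and $x$ is *independent* when $x^+=\emptyset$. We write $x\cup v$, $x\setminus v$, and $A-u+v=(A\setminus u)\cup v$ for the obvious sets.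

**Definition (local maxima).** Let $(R_v)_{v\in V}$ be i.i.d. $\mathrm{Exp}(1)$ labels, which are almost surely distinct. For $x\subset V$,
$$S(x)=\{v\in x:\ R_v>R_u\ \text{ for all }u\in\Gamma(v)\cap x\}.$$
For a function $\Psi$ on subsets of $V$, put $Q\Psi(x)=E\,\Psi(S(x))$.

Only the order of the labels matters. The set $S(x)$ is independent, since two adjacent vertices cannot both beat each other. If $x\neq\emptyset$, it is nonempty, since it contains the vertex of $x$ with the largest label. Vertices isolated in $x$ always belong to $S(x)$, so $S(x)=x$ if $x$ is independent. A vertex $u\in x$ belongs to $S(x)$ when it is the largest of $1+\deg_x(u)$ labels, so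
$$P(u\in S(x))=\frac1{1+\deg_x(u)}.\tag{1}$$

**Examples.** (a) If $x$ is an edge $\{u,v\}$, then $S(x)$ is $\{u\}$ or $\{v\}$, each with probability $\frac12$.

(b) Let $x=\{a,b,c\}$ be a path with middle vertex $b$. If $b$ has the largest label (probability $\frac13$), $S(x)=\{b\}$. If $b$ has the smallest (probability $\frac13$), $S(x)=\{a,c\}$. If $b$ is in the middle, only the largest vertex survives: $\{a\}$ or $\{c\}$, each with probability $\frac16$.

(c) Let $x=U\cup v$ be a star with center $v$ and $m$ pairwise nonadjacent leaves $U$. Then $S(x)$ is $\{u\in U:R_u>R_v\}$ if this is nonempty and $\{v\}$ otherwise. The second case has probability $\frac1{m+1}$, and by (1) $E|S(x)|=\frac1{m+1}+\frac m2$.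

Now consider the **death dynamics**: each vertex of $x^+$ is deleted at rate $1$. Its generator is
$$\mathsf L_0f(x)=\sum_{v\in x^+}[f(x\setminus v)-f(x)].$$

**Lemma 1.** $\mathsf L_0Q\Psi=0$ for every function $\Psi$ on subsets.

**Proof.** If $x^+=\emptyset$ the sum is empty. Otherwise let $v_*$ be the vertex of $x^+$ with the smallest label; it is uniform on $x^+$. It has a neighbor in $x$; this neighbor lies in $x^+$ too and has a larger label, so $v_*\notin S(x)$. Deleting $v_*$ does not change the condition for another vertex $u$: if $u\in x$ and $u\sim v_*$, then $u\in x^+$, and $R_u>R_{v_*}$ holds anyway. Hence $S(x\setminus v_*)=S(x)$. Given $v_*=v$, the order of the labels on $x^+\setminus v$ is uniform, and $S(x\setminus v)$ depends only on that order, because the vertices isolated in $x$ always belong to it. Therefore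
$$Q\Psi(x)=\frac1{|x^+|}\sum_{v\in x^+}Q\Psi(x\setminus v),$$
which is the claim. $\square$

So $Q\Psi$ is harmonic for the death dynamics, and $Q\Psi=\Psi$ on independent sets. By induction on $|x|$, *$S(x)$ has the law of the independent set in which the death dynamics from $x$ stops*. In Example (b) one can check this directly: deleting $b$ first (probability $\frac13$) leaves $\{a,c\}$; deleting $a$ first leaves the edge $\{b,c\}$, then $\{b\}$ or $\{c\}$ with probability $\frac12$ each; similarly for $c$. This gives $\{a,c\}$ and $\{b\}$ with probability $\frac13$ each, and $\{a\},\{c\}$ with $\frac16$ each.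

The labels also show what one added vertex does. Suppose $\Gamma(v)\cap y\ne\emptyset$, $v\notin y$, and use the same labels for both sets. Directly from the definition,
$$S(y\cup v)=\big(S(y)\setminus\{u\in\Gamma(v):R_u<R_v\}\big)\cup\big(\{v\}\ \text{if}\ R_v>\max_{\Gamma(v)\cap y}R\big)\ \subset\ S(y)\cup v.\tag{2}$$

What is this for? In the Markov chain we are about to meet, occupied vertices with an occupied neighbor die at rate close to $1$, while births happen at the tiny rate $p\asymp1/n$. The operator $Q$ averages out the fast deaths exactly, and leaves a slow dynamics of rate $p$ on independent sets, which can be compared with coalescing random walks.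

## 2. The FA1f process at density $c/n$ and the order of its mixing time

**Definition (KCIP, or FA1f model).** Let $G=(V,E)$ be finite, $n=|V|$, $p\in(0,1)$, $\Omega=\{0,1\}^V\setminus\{\mathbf0\}$. At each time $t\in\mathbb N$ choose independently $v_t\sim\mathrm{Unif}(V)$ and $p_t\sim\mathrm{Unif}([0,1])$. If some neighbor of $v_t$ is in state $1$, set the state of $v_t$ to $1$ if $p_t\le p$ and to $0$ if $p_t>p$. Otherwise, and at all other vertices, nothing changes.

We identify a configuration with the set of its vertices in state $1$ ("particles"), so $\Omega$ is the set of nonempty subsets of $V$. We say "$v$ rings $1$" if $v$ is chosen with $p_t\le p$, and "$v$ rings $0$" if $p_t>p$. With $\mathsf z=1-(1-p)^n$, the stationary law is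
$$\pi(y)=\mathsf z^{-1}p^{|y|}(1-p)^{n-|y|},\qquad y\in\Omega.$$
Write $d_{TV}(t)=\sup_{x\in\Omega}\|P^t(x,\cdot)-\pi\|_{TV}$ with $\|\mu-\nu\|_{TV}=\sup_A(\mu(A)-\nu(A))$ and $P$ the transition matrix. The mixing profile is $\tau(\epsilon)=\inf\{t>0:d_{TV}(t)<\epsilon\}$, and $\tau_{\rm mix}=\tau(1/4)$.

The graph is the torus $\Lambda(L,d)$: vertex set $\mathbb Z_L^d$, edges between $u$ and $u\pm e_i$, so $n=L^d$. The density is $p=c/n$ with $c$ and $d$ fixed and $L\to\infty$. We write $f\approx g$ if $C_1g(n)\le f(n)\le C_2g(n)$ for all large $n$, with positive constants that may depend on $c,d$.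

The problem comes from Natesh S. Pillai and Aaron Smith, "Mixing Times for a Constrained Ising Process on the Two-Dimensional Torus at Low Density", arXiv:1708.03838 (2017). The following bounds are known: for $d\ge3$, $\tau_{\rm mix}$ is at least of order $n^3$ and at most of order $n^3\log n$; for $d=2$, $C_1n^3\le\tau_{\rm mix}\le C_2n^3\log(n)^{14}$. The conjecture is that $\tau_{\rm mix}\approx n^3$ for $d\ge3$ and $\tau_{\rm mix}\approx n^3\log n$ for $d=2$. We prove that it is true.

Fix $d\ge2$ and $0<c_0\le c_1<\infty$, and allow any $p=p_n$ with $c_0\le np\le c_1$. Put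
$$T_*=\begin{cases}n&d\ge3\\ n\log n&d=2\end{cases},\qquad\vartheta=nT_*.$$

**Theorem 1.** $\tau_{\rm mix}\approx n\vartheta$; that is, $\tau_{\rm mix}\approx n^3$ for $d\ge3$ and $\tau_{\rm mix}\approx n^3\log n$ for $d=2$.

**Theorem 2.** There are $0<C_1\le C_2$ depending only on $d,c_0,c_1$ such that for all large $n$:

(a) the relaxation time $t_{\rm rel}=1/(1-\lambda_2)$ satisfies $C_1n\vartheta\le t_{\rm rel}\le C_2n\vartheta$;

(b) $C_1n\vartheta\log(1/\epsilon)\le\tau(\epsilon)\le C_2n\vartheta\log(1/\epsilon)$ for all $\epsilon\in(0,1/4]$; in particular there is no cutoff;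

(c) for the continuous-time (rate $n$) chain, $\sup_x\sup_{t\ge C_2\vartheta}E_x|X_t|\le C_2$.

*Conventions.* $C,c,C_i,c_i$ are positive constants depending only on $d,c_0,c_1$; generic ones may change from line to line. Always $n$ is large and $L\ge5$, so each vertex has $2d$ distinct neighbors and there are no triangles. Note $\mathsf z\ge1-e^{-c_0}$ and $(1-p)^n\ge c$. Hence for fixed $j$, $\pi(B)\ge p^j(1-p)^n\ge c(j)\,n^{-j}$ when $|B|=j$.

Let $Y_m$ be the discrete chain and $X_t=Y_{\mathcal P_t}$, where $\mathcal P$ is a Poisson process of rate $n$ independent of all $(v_i,p_i)$. With $c_v(x)=\mathbf1\{\Gamma(v)\cap x\ne\emptyset\}$, the generator of $X$ is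
$$\mathsf Lf(x)=n(P-I)f(x)=\sum_vc_v(x)\,[pf(x\cup v)+(1-p)f(x\setminus v)-f(x)].$$
Writing $1-p=1-p$ and collecting the terms with $p$,
$$\mathsf L=\mathsf L_0+p\,\mathsf L_1,\qquad \mathsf L_1f(x)=\sum_vc_v(x)[f(x\cup v)-f(x\setminus v)],\tag{3}$$
because $c_v(x)[f(x\setminus v)-f(x)]$ is nonzero only if $v\in x^+$. By Lemma 1, $\mathsf LQ\Psi=p\,\mathsf L_1Q\Psi$: on functions of the form $Q\Psi$ the generator has size $p$ instead of $1$.

## 3. One particle and two particles by hand

This section is orientation; nothing in the proof uses it.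

*One particle.* From $\{u\}$ the only effective rings are births at the $2d$ neighbors, at rate $p$ each. In the state $\{u,v\}$ each of the two vertices dies at rate $1-p$, and further births have total rate $O(p)$. So up to probability $O(p)$ the pair resolves to $\{u\}$ or $\{v\}$ with probability $\frac12$ each: the particle performs a random walk of rate about $p/2$ per directed edge.

*Two particles.* Two distant particles move like independent walks, until a birth occurs at a common neighbor of the two. Then a star with two leaves resolves, and by Example (c) the expected number of survivors is $\frac13+1=\frac43<2$. So particles coalesce. Two walks on the torus need order $T_*$ steps to meet (Section 9 has the precise form), each step takes continuous time of order $1/p\asymp n$, so the time is of order $nT_*=\vartheta$, which is $n\vartheta$ discrete steps.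

*Splitting.* For one particle to become two separated ones, a second birth must happen during the lifetime of a pair. That has rate of order $p\cdot p\asymp n^{-2}$. From the path of three in Example (b), $\{a,c\}$ is left with probability $\frac13$. In $d\ge3$ two nearby walks have a chance of order $1$ to get far apart; in $d=2$ this chance is of order $1/\log n$. So splitting into far particles has rate about $1/\vartheta$, which is the same order as coalescence, as it should be at stationarity, where $|x|$ is a Binomial$(n,p)$ variable conditioned to be positive, hence of order $1$.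

## 4. Projections, the Dirichlet form, and the lower bounds

**Step 1: the spectrum is in $[0,1]$.** We need this to treat $P$ by spectral calculus. Write $P=\frac1n\sum_v\Pi_v$, where $\Pi_v$ resamples $x(v)$ if $c_v=1$. Since $c_v$ does not depend on $x(v)$, and if $c_v=1$ both $x\cup v$ and $x\setminus v$ are in $\Omega$, the blocks $\{x\cup v,x\setminus v\}$ (when $c_v=1$) and $\{x\}$ (when $c_v=0$) partition $\Omega$. Under $\pi$ the two points of a block have conditional probabilities $p,1-p$. So $\Pi_v$ is the conditional expectation given the block: an orthogonal projection in $L^2(\pi)$. Hence $P$ is self-adjoint with spectrum in $[0,1]$.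

Let $\mathcal D(f)=\langle f,-\mathsf Lf\rangle_\pi=n\langle f,(I-P)f\rangle_\pi=\sum_v\langle f,(I-\Pi_v)f\rangle_\pi$. This is the sum over $v$ of the averaged conditional variances. A block $\{\xi,\xi\cup v\}$ has mass $\pi(\xi)+\pi(\xi\cup v)=\pi(\xi)/(1-p)$ and conditional variance $p(1-p)(f(\xi\cup v)-f(\xi))^2$. So
$$\mathcal D(f)=p\sum_{\xi\in\Omega}\ \sum_{v\notin\xi,\ c_v(\xi)=1}\pi(\xi)\,(f(\xi\cup v)-f(\xi))^2.\tag{4}$$
Also $\mathrm{gap}=1-\lambda_2=\min_f\mathcal D(f)/(n\,\mathrm{Var}_\pi f)$ over nonconstant $f$.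

**Step 2: relaxation time bounds mixing from below.** Let $\lambda=\lambda_2$ and let $f$ be an eigenfunction with $\pi f=0$. Then $|\lambda^tf(x)|=|P^tf(x)-\pi f|\le2\|f\|_\infty d_{TV}(t)$. Choosing $x$ with $|f(x)|=\|f\|_\infty$ gives $\lambda^{\tau(\epsilon)}\le 2d_{TV}(\tau(\epsilon))<2\epsilon$. If $\lambda>0$, then $\log(1/\lambda)\le1/\lambda-1=1/(t_{\rm rel}-1)$; if $\lambda=0$, then $t_{\rm rel}=1$. In both cases
$$\tau(\epsilon)\ge(t_{\rm rel}-1)\log\frac1{2\epsilon}.\tag{5}$$

**Step 3: a test function.** We want a function of $x$ that detects whether the particles have separated. Let $\mathrm{diam}(x)=\max_{u,w\in x}\mathrm{dist}(u,w)$ and $f=g(\mathrm{diam}(x))$, where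

- for $d=2$: $g(r)=0$ for $r\le1$ and $g(r)=\min(1,\log r/\log\ell)$ for $r\ge1$, with $\ell=\lfloor L/4\rfloor$;
- for $d\ge3$: $g(r)=\mathbf1\{r\ge2\}$.

*Variance.* As $\mathrm{Var}f=\frac12E(f(x)-f(x'))^2$ for independent $x,x'\sim\pi$, $\mathrm{Var} f\ge\pi(f=0)\pi(f=1)$. If $|x|=1$ then $f=0$. For $|x|=2$, a fraction of pairs bounded below has $f=1$: in $d=2$ at most $2\ell^2\le L^2/8$ points are within distance $\ell-1$ of a given one; in $d\ge3$ only $2d$ points are adjacent to a given one. Both $\pi(|x|=1)$ and $\pi(|x|=2)$ are bounded below. So $\mathrm{Var}f\ge c$.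

*Dirichlet form.* In (4), $v$ is adjacent to some $u\in\xi$, so $\mathrm{dist}(v,w)\le1+\mathrm{dist}(u,w)$ for $w\in\xi$ and $\mathrm{diam}(\xi)\le\mathrm{diam}(\xi\cup v)\le\mathrm{diam}(\xi)+1$. There are at most $2d|\xi|$ such $v$. If $|\xi|=1$, the diameter goes from $0$ to $1$ and $f$ does not change. Given $|x|=k\ge2$, $x$ is a uniform $k$-set, so $\mathrm{diam}(x)$ is at least the distance of two uniform distinct points.

For $d=2$ and $|\xi|\ge2$, with $R=\mathrm{diam}(\xi)\ge1$, the change of $f$ is at most $\log\frac{R+1}R/\log\ell\le\frac1{R\log\ell}$. There are at most $4r$ points at distance $r$ from $0$, so $\sum_{z\ne0}\mathrm{dist}(0,z)^{-2}\le C\log n$ and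
$$\mathcal D(f)\le\frac{Cp}{\log^2\ell}E_\pi\big[|x|\mathbf1_{|x|\ge2}\,\mathrm{diam}(x)^{-2}\big]\le\frac{Cp}{\log^2\ell}\cdot\frac1{n-1}\sum_{z\ne0}\mathrm{dist}(0,z)^{-2}\cdot E_\pi|x|\le\frac C{n^2\log n},$$
since $E_\pi|x|=np/\mathsf z\le C$. For $d\ge3$, $f$ can change only if $|\xi|\ge2$ and $\mathrm{diam}(\xi)=1$, which given $|\xi|$ has probability at most $\frac{2d}{n-1}$. So $\mathcal D(f)\le Cp\,E_\pi|x|\cdot\frac{2d}{n-1}\le C/n^2$.

**Step 4: conclusion.** In both cases $\mathrm{gap}\le C/(n\vartheta)$, i.e. $t_{\rm rel}\ge cn\vartheta$. For $\epsilon\le\frac14$ we have $\log\frac1{2\epsilon}\ge\frac12\log\frac1\epsilon$, so (5) gives $\tau(\epsilon)\ge c\,n\vartheta\log(1/\epsilon)$. These are the lower bounds in Theorems 1 and 2(a),(b).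

## 5. The spectral gap through effective resistance

The goal is $\mathrm{Var}_\pi f\le C\vartheta\mathcal D(f)$ for all $f$ on $\Omega$.

**Step 1: Fourier facts on the torus.** Let $-\Delta h(u)=\sum_{v\sim u}(h(u)-h(v))$. For $k\in\mathbb Z^d\cap(-L/2,L/2]^d$, the function $e_k(u)=e^{2\pi ik\cdot u/L}$ is an eigenfunction with eigenvalue $\theta_k=\sum_{j}2(1-\cos(2\pi k_j/L))$. As $1-\cos\phi\ge2\phi^2/\pi^2$ for $|\phi|\le\pi$,
$$\theta_k\ge16|k|^2/L^2.$$
In particular the spectral gap of $-\Delta$ is at least $16/L^2$.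

**Step 2: resistance.** For $h:V\to\mathbb R$ write $h=\sum_k\hat h_ke_k$. Then $n\sum_k\theta_k|\hat h_k|^2=\sum_{\{w,w'\}\in E}(h(w)-h(w'))^2$, and by Cauchy–Schwarz
$$(h(u)-h(v))^2\le\mathcal R\sum_{\{w,w'\}\in E}(h(w)-h(w'))^2,\qquad \mathcal R:=\max_{u,v}\frac1n\sum_{k\ne0}\frac{|e_k(u)-e_k(v)|^2}{\theta_k}.\tag{6}$$
($\mathcal R$ is the maximal effective resistance.) Since $|e_k(u)-e_k(v)|^2\le4$,
$$\mathcal R\le\frac4n\sum_{k\ne0}\frac1{\theta_k}\le\frac{L^2}{4n}\sum_{k\ne0}|k|^{-2}.$$
The last sum is at most $CL^{d-2}$ for $d\ge3$ and $C\log n$ for $d=2$. So $\mathcal R\le C$ for $d\ge3$, $\mathcal R\le C\log n$ for $d=2$; that is, $n^2\mathcal R\le C\vartheta$.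

**Step 3: pass to a product measure.** This frees us from the constraint. Let $\nu$ be the Bernoulli$(p)$ product measure, so $\nu=\mathsf z\pi\le\pi$ on $\Omega$. Set $F=f$ on $\Omega$ and $F(\emptyset)=m:=n^{-1}\sum_uf(\{u\})$. Then $\mathrm{Var}_\pi f\le E_\pi(F-\nu F)^2\le\mathsf z^{-1}\mathrm{Var}_\nu F$. By the Efron–Stein inequality and the block computation of Section 4,
$$\mathrm{Var}_\nu F\le\sum_v\sum_{\xi\not\ni v}\nu(\xi)\,p\,(F(\xi\cup v)-F(\xi))^2.$$
Here $v$ need not be near $\xi$, so these are not yet terms of $\mathcal D(f)$: the new particle must be brought from $\xi$ to $v$.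

**Step 4: terms with $\xi\neq\emptyset$.** Fix $u\in\xi$ and put $h(w)=f(\xi\cup w)$, so $h(u)=f(\xi)$. By (6), $(f(\xi\cup v)-f(\xi))^2\le\mathcal R\sum_{\{w,w'\}}(h(w)-h(w'))^2$. An edge term vanishes if $w,w'\in\xi$. It is $(f(\xi\cup w')-f(\xi))^2$ if $w\in\xi\not\ni w'$. If $w,w'\notin\xi$ it is at most
$$2(f(\xi\cup w\cup w')-f(\xi\cup w))^2+2(f(\xi\cup w\cup w')-f(\xi\cup w'))^2.$$
The bound does not depend on $v$, so the sum over $v$ costs a factor $n$; and the weight is $\nu(\xi)p\le\pi(\xi)p$. For the first type, given $(\xi,w')$ there are at most $2d$ choices of $w$, so by (4) these terms, weighted by $\pi(\xi)$, sum to at most $2dp^{-1}\mathcal D(f)$. For the second type put $\zeta=\xi\cup w$; then $\pi(\xi)\le\pi(\zeta)/p$, and given $(\zeta,w')$ there are at most $2d$ choices of $w\in\zeta\cap\Gamma(w')$. So they sum to at most $4dp^{-2}\mathcal D(f)$. Altogether the terms $\xi\ne\emptyset$ are at most $np\,\mathcal R\cdot6dp^{-2}\mathcal D(f)\le C\mathcal Rn^2\mathcal D(f)$.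

**Step 5: terms with $\xi=\emptyset$.** By the spectral gap of $-\Delta$, and splitting $f(\{w\})-f(\{w'\})$ through $f(\{w,w'\})$,
$$\sum_v(f(\{v\})-m)^2\le\frac{L^2}{16}\sum_{\{w,w'\}\in E}(f(\{w\})-f(\{w'\}))^2\le CL^2\sum_{(w,w'):w\sim w'}(f(\{w,w'\})-f(\{w\}))^2\le\frac{CL^2}{p^2}\mathcal D(f),$$
where the last step uses $\pi(\{w\})\ge cp$ in (4). Multiplied by $\nu(\emptyset)p\le p$ this is at most $CL^2n\mathcal D(f)\le Cn^2\mathcal D(f)$.

**Step 6: conclusion.** Adding up and using $n^2\mathcal R\le C\vartheta$ and $n^2\le\vartheta$, $\mathrm{Var}_\pi f\le C\vartheta\mathcal D(f)$, i.e.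
$$\mathrm{gap}(P)\ge\frac1{C\,n\vartheta}.\tag{7}$$
With Section 4 this proves Theorem 2(a).

## 6. The logarithm lost by a point mass

The sensible next move is to feed (7) into the standard $L^2$ bound. The density $h_t=P^t(x,\cdot)/\pi$ equals $P^th_0$ with $h_0=\mathbf1_x/\pi(x)$, so
$$\|P^t(x,\cdot)-\pi\|_{TV}\le\tfrac12\|h_t-1\|_{L^2(\pi)}\le\tfrac12e^{-t\,\mathrm{gap}}\|h_0-1\|_{L^2(\pi)}\le\tfrac12e^{-t\,\mathrm{gap}}\pi(x)^{-1/2}.\tag{8}$$
For $x=V$ we have $\log(1/\pi(V))\asymp n\log n$, and (8) gives only $Cn\vartheta\cdot n\log n$. Suppose we knew that the number of particles quickly becomes bounded. For $|x|=j$ bounded, $\pi(x)\asymp n^{-j}$, and (8) still gives only $Cn\vartheta\log n$: for $d\ge3$ this is $n^3\log n$, and for $d=2$ it is $n^3\log^2n$. The argument stops here because a point mass at a $j$-set has density of order $n^j$ with respect to $\pi$, and the gap bound removes this at cost $\log(n^j)$.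

So we need two things, both within continuous time $C\vartheta$:

1. from any start, the number of particles comes down from $n$ to $O(1)$ (Sections 7–11);
2. from $O(1)$ particles, a fixed part of the law of $X$ has density at most a *constant* with respect to $\pi$ (Section 12).

Given these, Section 13 finishes with (7), at the cost of $O(1/\mathrm{gap})$ more steps. The operator $Q$ does the work in both parts.

## 7. The number of particles that survive the deaths

The obvious quantity to follow is $|x|$. Since $p|x\cup v|+(1-p)|x\setminus v|-|x|=p-x(v)$,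
$$\mathsf L|x|=\sum_vc_v(x)(p-x(v))\le2dp|x|-|x^+|.$$
This is of no direct use: at $x=\{u\}$ the drift is $+2dp$, although a birth next to a lone particle is undone within time $O(1)$. The quantity that sees this is the number of survivors. By (1),
$$N(x):=E|S(x)|=\sum_{u\in x}\frac1{1+\deg_x(u)}\ge1,\qquad W(x):=|x|-N(x)=\sum_{u\in x^+}\frac{\deg_x(u)}{1+\deg_x(u)}.$$
At $x=\{u\}$: $\mathsf LN=p\sum_{v\sim u}[N(\{u,v\})-1]=0$, since $N$ of an edge is $1$. Also $\frac12|x^+|\le W\le|x^+|$, and $W>0$ implies $W\ge1$, because then $|x^+|\ge2$. So $W$ measures how far $x$ is from being independent.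

**Step 1: a drift inequality for $W$.** The aim is to show that $W$ is of order $pN$ most of the time. As $N=Q|\cdot|$, Lemma 1 and (3) give $\mathsf LN(x)=p\sum_vc_v(x)E[|S(x\cup v)|-|S(x\setminus v)|]$. By (2), adding $v$ removes at most the $2d$ neighbors of $v$ from $S$. So $\mathsf LN(x)\ge-2dp\,\#\{v:c_v(x)=1\}\ge-4d^2p|x|$. Hence $\mathsf LW=\mathsf L|x|-\mathsf LN\le(2d+4d^2)p|x|-|x^+|$, and with $|x|=N+W$, $|x^+|\ge W$, for $n$ large
$$\mathsf LW\le C_1pN-\tfrac12W.\tag{9}$$

**Step 2: $W$ is small after a short time.** Let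
$$M(t)=\sup_x\sup_{r\ge t}E_xN(X_r)\in[1,n],$$
a nonincreasing function. For $r\ge t+4\log n$ apply Gronwall's inequality with (9) on $[r-4\log n,r]$, using $W\le n$ at the left end:
$$E_xW(X_r)\le e^{-2\log n}n+2C_1pM(t)=n^{-1}+2C_1pM(t)\le C\,p\,M(t)\tag{10}$$
for all $x$ and all $r\ge t+4\log n$; the last step uses $p\ge c_0/n$ and $M\ge1$.

## 8. Comparison with the coalescing flow

**Definition (coalescing flow).** Each directed edge $(u,v)$ has an independent clock of rate $p/2$; when it rings, everything at $u$ moves to $v$. Let $\Phi_t:V\to V$ be the resulting flow, and $\Psi_t(A)=E|\Phi_t(A)|$.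

Two flow lines at distinct sites use distinct clocks, so they are independent walks until they meet; then they stay together. *Example:* on the graph with one edge $\{a,b\}$, the first ring of either clock merges the lines, so $\Psi_t(\{a,b\})=1+e^{-pt}$.

We have $\Psi_0(A)=|A|$, and decomposing at the first ring,
$$\partial_t\Psi_t=\mathcal A\Psi_t,\qquad\mathcal A\Psi(A)=\frac p2\sum_{u\in A}\sum_{v\sim u}[\Psi(A-u+v)-\Psi(A)].$$

**Definition (submodular).** $f$ on subsets is *monotone* if $A\subset B$ implies $f(A)\le f(B)$, and *submodular* if $f(A\cup a)-f(A)\ge f(B\cup a)-f(B)$ for $A\subset B$, $a\notin B$. Example: $A\mapsto|\phi(A)|$ for any map $\phi$, since the increment is $\mathbf1\{\phi(a)\notin\phi(A)\}$.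

By this example, $\Psi_t$ is monotone and submodular, with $\Psi_t(A\cup a)-\Psi_t(A)=P(\Phi_t(a)\notin\Phi_t(A))\le P(\Phi_t(a)\ne\Phi_t(a'))$ for each $a'\in A$. Let $q_t=P(\Phi_t(a)\ne\Phi_t(a'))$ for $a\sim a'$; by the symmetry of the torus it is the same for all edges, and it is nonincreasing in $t$. If $\Phi_t(a)\neq\Phi_t(a')$, then on a shortest path from $a$ to $a'$ two consecutive vertices have different images. So $P(\Phi_t(a)\ne\Phi_t(a'))\le q_t\,\mathrm{dist}(a,a')$.

We want: under the KCIP, $Q\Psi$ decreases at least as fast as $\Psi$ under the flow. The local comparison is a star. For two leaves $U=\{u_1,u_2\}$, a birth at $v$ resolves to $\{v\},\{u_1\},\{u_2\},\{u_1,u_2\}$ with probabilities $\frac13,\frac16,\frac16,\frac13$, while the flow sends $U$ to $\{u_1,v\}$ or $\{u_2,v\}$. These sets are not comparable by inclusion; submodularity is what makes the comparison work.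

**Lemma 2 (star inequality).** Let $f$ be monotone and submodular on subsets of $U\cup\{v\}$, $|U|=m\ge1$, $v\notin U$. Let $T^*=\{u\in U:R_u>R_v\}$ if this is nonempty, and $T^*=\{v\}$ otherwise. Then
$$Ef(T^*)\le f(U)+\tfrac12\sum_{u\in U}[f(U-u+v)-f(U)].$$

**Proof.** Put $w=f(U\cup v)$, $\mu_u=w-f(U-u+v)$, $\gamma=w-f(U)\ge0$. Let $T\subset U$. Deleting the vertices of $U\setminus T$ from $U\cup v$ one by one, submodularity says each deletion of $u$ lowers $f$ by at least $\mu_u$, so $f(T\cup v)\le w-\sum_{u\in U\setminus T}\mu_u$. Submodularity also gives $f(T)\le f(T\cup v)-\gamma$. Use both inequalities when $T^*\subset U$, and only the first, with $T=\emptyset$, when $T^*=\{v\}$. In each case the vertices $u$ whose $\mu_u$ appears are those with $R_u<R_v$, an event of probability $\frac12$, and $P(T^*=\{v\})=\frac1{m+1}$. So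
$$Ef(T^*)\le w-\tfrac12\sum_u\mu_u-\tfrac m{m+1}\gamma.$$
The right side of the claim is $w-\gamma+\frac12\sum_u(\gamma-\mu_u)=w-\gamma+\frac m2\gamma-\frac12\sum_u\mu_u$. It exceeds the bound just found by $\gamma(\frac m2-1+\frac m{m+1})$, which is $0$ for $m=1$ and positive or zero for $m\ge2$. $\square$

One would hope for $\mathsf LQ\Psi_s\le Q\mathcal A\Psi_s$ everywhere. This fails when $x^+\ne\emptyset$. Take $x=\{u,w\}$ an edge and $s=0$. Then $S(x)$ is a singleton and $Q\mathcal A|\cdot|(x)=0$. But a birth at one of the $2(2d-1)$ other neighbors of $u$ or $w$ makes a path of three, with $N=\frac12+\frac13+\frac12=\frac43$, while $v=u$ and $v=w$ contribute $0$; so $\mathsf LN(x)=p\cdot2(2d-1)\cdot\frac13>0$. The next lemma says that the failure is controlled by $W$. The factor $q_s$ in it is essential for us in $d=2$ (see Section 9).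

**Lemma 3.** $\mathsf LQ\Psi_s(x)\le Q\mathcal A\Psi_s(x)+C_2\,p\,q_s\,W(x)$ for all $x\in\Omega$, $s\ge0$.

**Proof.** Write $\Psi=\Psi_s$. By Lemma 1 and (3), $\mathsf LQ\Psi(x)=p\sum_v\mathcal T_v$, and by definition $Q\mathcal A\Psi(x)=p\sum_v\mathcal T'_v$, where
$$\mathcal T_v=c_v(x)E[\Psi(S(x\cup v))-\Psi(S(x\setminus v))],\qquad\mathcal T'_v=\tfrac12E\sum_{u\in S(x)\cap\Gamma(v)}[\Psi(S(x)-u+v)-\Psi(S(x))].$$
If $\Gamma(v)\cap x=\emptyset$, both vanish. Otherwise let $U=\Gamma(v)\cap x$ and call $v$ *good* if $v\notin x$ and all $u\in U$ are isolated in $x$; *bad* if not. A bad $v$ lies in $x^+\cup\bigcup_{u\in x^+}\Gamma(u)$, so there are at most $(2d+1)|x^+|\le CW(x)$ of them.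

*Good $v$.* Here $S(x)=B\cup U$ with $B=S(x\setminus U)$ (and $S(\emptyset)=\emptyset$), and $B$ is independent of $(R_u)_{u\in U}$ and $R_v$. By (2), $S(x\cup v)=B\cup T^*$. The function $f(T)=\Psi(B\cup T)$ is monotone and submodular, so Lemma 2, conditionally on $B$, gives $\mathcal T_v\le\mathcal T'_v$.

*Bad $v$, upper bound on $\mathcal T_v$.* Let $y=x\setminus v$, which is nonempty. By (2) and monotonicity, $\mathcal T_v\le E[\Psi(S(y)\cup v)-\Psi(S(y))]\le q_s\,E\,\mathrm{dist}(v,S(y))$. Fix $u_0\in\Gamma(v)\cap y$. From $u_0$ move repeatedly to the neighbor in $y$ with the largest label, as long as this increases the label. This ends in $S(y)$, after $\ell$ steps say. The path has distinct vertices; there are at most $(2d)^j$ paths of $j$ steps and each has increasing labels with probability at most $1/(j+1)!$. So $P(\ell\ge j)\le(2d)^j/(j+1)!$, and $E\,\mathrm{dist}(v,S(y))\le1+E\ell\le C$. Thus $\mathcal T_v\le Cq_s$.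

*Bad $v$, lower bound on $\mathcal T'_v$.* Let $S=S(x)$ and $u\in S\cap\Gamma(v)$. Then $v\notin S$, and
$$\Psi(S)-\Psi(S-u+v)\le\Psi(S\cup v)-\Psi(S-u+v)\le q_s,$$
because $S\cup v$ is $S-u+v$ with $u$ added, $v\in S-u+v$ and $u\sim v$. There are at most $2d$ such $u$, so $-\mathcal T'_v\le d\,q_s$.

Hence $\mathcal T_v-\mathcal T_v'\le Cq_s$ for each bad $v$, and summing over the at most $CW(x)$ bad vertices proves the lemma. $\square$

**Integrated form.** The derivative of $r\mapsto E_x[Q\Psi_{t-r}(X_r)]$ is $E_x[(\mathsf LQ\Psi_{t-r}-Q\mathcal A\Psi_{t-r})(X_r)]$. Integrate from $0$ to $t$, use Lemma 3 and $Q\Psi_0=N$: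
$$E_xN(X_t)\le E\,\Psi_t(S(x))+C_2\,p\int_0^tq_{t-r}\,E_xW(X_r)\,dr.\tag{11}$$

## 9. Meeting estimates for walks on the torus

In this section time is measured in units of $1/p$. A single walk then has rate $\frac12$ per directed edge and kernel $p_r(x,y)=n^{-1}\sum_ke^{-r\theta_k/2}e_k(x-y)$. Two independent walks from $x,y$ are at the same site at time $r$ with probability $\sum_zp_r(x,z)p_r(y,z)=p_{2r}(x,y)$. Their difference is a walk of rate $1$ per directed edge. Let $\hat p_r=p_{2r}(0,0)$; by the Fourier formula $p_{2r}(x,y)\le\hat p_r$.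

**Kernel bounds.** (A) There is $K_1\ge1$ with $\frac1{2n}\le p_r(x,y)\le\frac2n$ for $r\ge K_1L^2$. Indeed $|np_r-1|\le\sum_{k\ne0}e^{-8r|k|^2/L^2}\le\sum_{k\in\mathbb Z^d\setminus0}e^{-8K_1|k|^2}\le\frac12$ for $K_1$ large.

(B) $p_r(x,y)\le n^{-1}\big(\sum_{m\in\mathbb Z}e^{-8rm^2/L^2}\big)^d\le n^{-1}(1+CL/\sqrt r)^d\le C(r^{-d/2}+n^{-1})$. So $\hat p_r\le\min\{1,C(r^{-d/2}+n^{-1})\}$.

(C) $\hat p_r\ge c(1+r)^{-d/2}$. Start the difference walk at $0$; then $0$ is its most likely site. Its lift to $\mathbb Z^d$ has second moment $2dr$, so by Chebyshev it is within distance $C\sqrt{1+r}$ of $0$ with probability at least $\frac12$. That ball has at most $C(1+r)^{d/2}$ points, and $\hat p_r$ is at least the average.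

**(i) The separation probability $q$.** Start the difference walk at $0$ and decompose at its last exit from $0$ before time $\sigma$: it is at $0$ at time $r$, leaves at total rate $2d$, and does not return during the remaining time. So
$$1\ge\int_0^\sigma\hat p_r\,2d\,q_{(\sigma-r)/p}\,dr\ge2d\,q_{\sigma/p}\int_0^\sigma\hat p_r\,dr.$$
For $d=2$, (C) gives $q_{\sigma/p}\le C/\log(1+\sigma)$. Put $J(s)=\int_0^sq_r\,dr$ (original time). Then
$$p^2J(s)\le C\,\frac{ps}{T_*}\quad\text{for all }s\ (d\ge3),\ \text{and for }ps\ge n\ (d=2).\tag{12}$$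
For $d\ge3$ use $q\le1$ and $p\le c_1/n$. For $d=2$ and $ps\ge n$, use $q\le1$ for $\sigma\le\sqrt n$ and the log bound beyond:
$$J(s)=p^{-1}\int_0^{ps}q_{\sigma/p}\,d\sigma\le p^{-1}\big(\sqrt n+C\,ps/\log n\big)\le Cs/\log n.$$
With $q\le1$ alone, $d=2$ would give only $p^2J(s)\le Cps/n$, too large by $\log n$ when $ps\asymp T_*$.

**(ii) Pairs, lower bound.** *For $2K_1L^2\le\sigma\le T_*$ and any $x,y$, independent walks from $x,y$ meet by time $\sigma$ with probability at least $c_5\sigma/T_*$.* For $r\in[\sigma/2,\sigma]$ we have $2r\ge K_1L^2$, so they are together at time $r$ with probability $p_{2r}(x,y)\ge\frac1{2n}$, and the expected time together is at least $\frac\sigma{4n}$. By the strong Markov property at the meeting time it is at most $P(\text{meet by }\sigma)\int_0^\sigma\hat p_r\,dr$. By (B) and $\sigma\le T_*$, $\int_0^\sigma\hat p_r\,dr\le CT_*/n$ (a constant for $d\ge3$, $C\log n$ for $d=2$).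

**(iii) Pairs, upper bound.** *For $\sigma\ge K_1L^2$, if one walk starts uniformly and an independent one anywhere, they meet by $\sigma$ with probability at most $C\sigma/T_*$.* The expected time together in $[0,2\sigma]$ is $2\sigma/n$, and it is at least $P(\text{meet by }\sigma)\int_0^\sigma\hat p_r\,dr$. By (C), $\int_0^\sigma\hat p_r\,dr\ge cT_*/n$; for $d=2$ this uses $\sigma\ge L^2=n$.

**(iv) Triples.** *For three independent uniform starting points, all three flow lines coalesce by $\sigma\ge K_1L^2$ with probability at most $C(\sigma/T_*)^2$.* Let $Z^1,Z^2,Z^3$ be independent walks from the three points, $\tau_{ij}$ the meeting time of $Z^i,Z^j$, and $\tau=\min\tau_{ij}$. Up to the first time two flow lines coincide, the flow lines have the joint law of the $Z^i$. Let $g(a,b)$ be the probability that independent walks from $a,b$ meet within time $\sigma$. If all three coalesce by $\sigma$, then for some pair $\{i,j\}$ with third index $k$ we have $\tau=\tau_{ij}\le\sigma$, and afterwards the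 merged line meets line $k$ within a further time $\sigma$. By the strong Markov property at $\tau$ the probability is at most
$$\sum_{i<j}E\big[\mathbf1\{\tau_{ij}=\tau\le\sigma\}\,g(Z^i_{\tau_{ij}},Z^k_{\tau_{ij}})\big]\le\sum_{i<j}E\big[\mathbf1\{\tau_{ij}\le\sigma\}\,g(Z^i_{\tau_{ij}},Z^k_{\tau_{ij}})\big].$$
Now $Z^k$ is independent of $(Z^i,Z^j)$ and stationary, so given $(Z^i,Z^j)$ the point $Z^k_{\tau_{ij}}$ is uniform. By (iii) applied twice each term is at most $\frac{C\sigma}{T_*}P(\tau_{ij}\le\sigma)\le(C\sigma/T_*)^2$. $\square$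

## 10. One-scale contraction of the coalescing flow

We want a bound on $\Psi$ that is linear in $|A|$ with a factor below $1$, down to a floor of the expected size: about $T_*/\sigma$ lines are left after $\sigma$ time units.

**Lemma 4.** There are $\epsilon_0,c_4\in(0,\frac12]$ such that for $2K_1L^2\le\sigma\le\epsilon_0T_*/4$ and all $A\subset V$,
$$\Psi_{2\sigma/p}(A)\le(1-c_4)|A|+\epsilon_0T_*/\sigma.$$

**Proof.** Time is in units $1/p$.

**Step 1: spread out, then count pairs and triples.** Let $|A|=k\ge4$. Let $B=\Phi_\sigma(A)$, $b=|B|$, and let $\Phi'$ be the flow during $(\sigma,2\sigma]$, independent of $B$. The first half makes $B$ spread out. Indeed flow lines with distinct endpoints have not met, so for distinct $x_1,x_2,x_3$, by (A),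
$$P(x_1,x_2,x_3\in B)\le\sum_{a_1,a_2,a_3\in A}\ \prod_ip_\sigma(a_i,x_i)\le(2k/n)^3.$$
So by (iv) the expected number of triples of $B$ coalesced by $\Phi'$ is at most $(2k)^3\cdot C(\sigma/T_*)^2$.

For integers $j\ge1$, $(j-1)-\binom j2+\binom j3=\frac{(j-1)(j-2)(j-3)}6\ge0$. Apply this to the sizes $j$ of the classes of $B$ merged by $\Phi'$:
$$b-|\Phi'(B)|\ge\#\{\text{coalesced pairs of }B\}-\#\{\text{coalesced triples of }B\}.$$
With (ii), $E[b-|\Phi'(B)|]\ge c_5\frac\sigma{T_*}E\binom b2-(2k)^3C(\sigma/T_*)^2$.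

**Step 2: contraction for a well-chosen $k$.** Let $\kappa=k\sigma/T_*$. If $Eb\ge k/2$, Jensen gives $E\binom b2\ge\frac12\cdot\frac k2(\frac k2-1)\ge k^2/16$, as $k\ge4$, so
$$E|\Phi_{2\sigma}(A)|\le k\big(1-\tfrac{c_5}{16}\kappa+C_6\kappa^2\big).$$
Choose $\epsilon_0\le\frac12$ with $C_6\epsilon_0\le c_5/32$. For $\kappa\in[\epsilon_0/2,\epsilon_0]$ the right side is at most $k(1-c_5\kappa/32)\le k(1-c_5\epsilon_0/64)$. If $Eb<k/2$, then $E|\Phi_{2\sigma}(A)|\le k/2$. So $\Psi_{2\sigma/p}(A)\le(1-c_4)k$ with $c_4=\min(\frac12,c_5\epsilon_0/64)$.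

**Step 3: general $A$.** Take $k=\lfloor\epsilon_0T_*/\sigma\rfloor\ge4$; then $\kappa\in[\epsilon_0/2,\epsilon_0]$. Split $A$ into blocks of size $k$ and a remainder of size $<k\le\epsilon_0T_*/\sigma$. Since $\Psi$ is subadditive, the blocks contribute at most $(1-c_4)|A|$ and the remainder at most its size. $\square$

## 11. Coming down from $n$ particles to $O(1)$ in time $C\vartheta$

**Step 1: a recursion for $M$.** Let $2K_1L^2\le\sigma\le\epsilon_0T_*/4$, $s=2\sigma/p$, and $t'\ge t+s+4\log n$. Apply (11) on $[t'-s,t']$ by the Markov property. The first term is, by Lemma 4, at most $(1-c_4)E_x|S(X_{t'-s})|+\epsilon_0T_*/\sigma\le(1-c_4)M(t)+\epsilon_0T_*/\sigma$. In the second, every time in the integral is at least $t+4\log n$, so by (10) and (12) it is at most $Cp^2J(s)M(t)\le C\frac{ps}{T_*}M(t)$; for $d=2$ note $ps=2\sigma\ge n$. Taking the supremum over $x$ and $t'$,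
$$M(t+s+4\log n)\le\Big(1-c_4+C_7\frac\sigma{T_*}\Big)M(t)+\frac{\epsilon_0T_*}\sigma.\tag{13}$$

**Step 2: dyadic scales.** Let $a=\min(\epsilon_0/4,c_4/(2C_7))$ and $\sigma_j=2^{-j}aT_*$. Let $j_{\max}$ be the largest $j$ with $\sigma_j\ge2K_1L^2$. It exists for large $n$ since $L^2=o(T_*)$; $\sigma_{j_{\max}}<4K_1L^2$ and $j_{\max}\le C\log n$. For $\sigma=\sigma_j$ the factor in (13) is at most $1-\frac{c_4}2$ and the last term is $\frac{\epsilon_0}a2^j$. With $\Lambda=2\epsilon_0/(c_4a)\ge1$, iterating $i$ times at level $j\le j_{\max}$ gives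
$$M\big(t+i(2\sigma_j/p+4\log n)\big)\le(1-\tfrac{c_4}2)^iM(t)+\Lambda2^j.\tag{14}$$

*Level $j_{\max}$.* Start from $M(0)\le n$ and take $i=\lceil\frac2{c_4}\log n\rceil$: then $M\le1+\Lambda2^{j_{\max}}\le2\Lambda2^{j_{\max}}$. The time used is at most $C\log n\,(nL^2+\log n)\le C\vartheta$: for $d=2$, $L^2=n$ and $n^2\log n=\vartheta$; for $d\ge3$, $L^2\log n\le Cn$.

*Levels $j=j_{\max}-1,\dots,0$.* We enter level $j$ with $M\le2\Lambda2^{j+1}=4\Lambda2^j$. A constant number $i_0$ of iterations, with $4(1-c_4/2)^{i_0}\le1$, gives $M\le2\Lambda2^j$. The total time is at most $i_0\sum_j(2\sigma_j/p+4\log n)\le C\vartheta$, because the $\sigma_j$ form a geometric series with sum at most $2aT_*$.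

**Step 3: consequences.** With $M_0=2\Lambda$ and some $t_0\le C\vartheta$, $\sup_x\sup_{t\ge t_0}E_xN(X_t)\le M_0$. By (10), $E_xW(X_t)\le Cp$ for $t\ge t_1:=t_0+4\log n$. Since $|X|=N+W$, Theorem 2(c) is proved.

Let $K=\lfloor4M_0\rfloor$ and let $\mathcal Y_K$ be the set of nonempty independent sets of size at most $K$. We have $P_x(W(X_{t_1})>0)\le E_xW(X_{t_1})=o(1)$, since $W\ge1$ when $W>0$. If $W(x)=0$, then $x$ is independent and $|x|=N(x)$. By Markov's inequality $P_x(N(X_{t_1})>4M_0)\le\frac14$. So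
$$P_x(X_{t_1}\in\mathcal Y_K)\ge\tfrac12\qquad\text{for all }x\in\Omega.\tag{15}$$

## 12. Bounded density after a further time of order $n^2$

Start at $y\in\mathcal Y_K$. We look for a time $t_2=a_2n^2$ such that a fixed part of the law of $X_{t_2}$ is at most a constant times $\pi$.

**Definition (killing).** Let $\zeta$ be the first time that a vertex $v$ with $c_v(X)=1$ rings $1$ while $X^+\neq\emptyset$. Kill the process at $\zeta$.

So before $\zeta$ each birth is completely resolved by deaths before the next birth. The killed generator is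
$$\mathsf L^kf(x)=p\sum_{v:c_v(x)=1}[f(x\cup v)-f(x)]\quad(x\text{ independent}),$$
$$\mathsf L^kf(x)=(1-p)\mathsf L_0f(x)-p\,\#\{v:c_v(x)=1\}f(x)\quad(x^+\ne\emptyset).$$
Before $\zeta$, a birth at $v$ next to $U=\Gamma(v)\cap x$ in an independent $x$ creates the star $U\cup v$, and deaths act within it. If the center dies while the leaves $T$ are left, $T\ne\emptyset$, the result is $(x\setminus U)\cup T$; if all leaves die, it is $(x\setminus U)\cup v$. So the independent states visited have size at most $K$, and always $|X|\le K+1$.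

**Step 1: killing is unlikely.** For $x$ independent, $|x|\le K$: $W(x)=0$ and $\mathsf L^kW(x)\le C_Kp$. If $x^+\ne\emptyset$: $\mathsf L_0N=0$ by Lemma 1, so $\mathsf L_0W=\mathsf L_0|x|=-|x^+|$ and $\mathsf L^kW\le-(1-p)|x^+|\le-\frac12W$. By Gronwall, starting from $W(y)=0$, $E_y[W(X_r);r<\zeta]\le2C_Kp$, hence $P_y(X_r^+\ne\emptyset,\,r<\zeta)\le2C_Kp$. The killing rate is at most $2d(K+1)p$ and acts only when $X^+\ne\emptyset$. So
$$P_y(\zeta\le t_2)\le C_K'p^2t_2\le C_K'c_1^2a_2\le\tfrac14$$
for a suitable constant $a_2>0$. Therefore $P_y(\zeta>t_2,\ X_{t_2}\text{ independent})\ge\frac34-2C_Kp\ge\frac12$ for large $n$.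

**Step 2: a system of walks with killing on tuples.** Fix $1\le j\le K$. Let $\mathcal T_j$ be the set of ordered $j$-tuples of distinct pairwise nonadjacent vertices. For $a\in\mathcal T_j$ let $J_v(a)=\{i:a_i\sim v\}$, and let $a^{i\to v}$ be $a$ with $a_i$ replaced by $v$. On functions on $\mathcal T_j$ let
$$\mathcal Bh(a)=p\sum_{v:\,J_v(a)=\{i\}\text{ for some }i}\tfrac12\big[h(a^{i\to v})-h(a)\big]-p\sum_{v:\,|J_v(a)|\ge2}\tfrac{|J_v(a)|}{|J_v(a)|+1}h(a).$$
*Example.* For $j=1$ this is the walk of rate $p/2$ per directed edge, without killing. For $j=2$, each common neighbor of $a_1,a_2$ kills at rate $\frac23p$.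

If $v\sim a_i$ then $v\ne a_l$ for all $l$. If $J_v(a)=\{i\}$, then $a^{i\to v}\in\mathcal T_j$ and $J_{a_i}(a^{i\to v})=\{i\}$, so the reverse jump has the same rate. Thus $\mathcal B$ is symmetric and sub-Markovian. Let $H_s=e^{s\mathcal B}$. Fix $b\in\mathcal T_j$, and put
$$\Xi_s(y)=\sum_{a\in\mathcal T_j,\ a\subset y}H_s(a,b)\ \ (y\text{ independent}),\qquad F_s=Q\,\Xi_s,$$
where $a\subset y$ means that all entries of $a$ lie in $y$.

**Step 3: $F_s$ dominates.** We show that
$$\mathsf L^kF_s\le\partial_sF_s=Q\Big[\sum_{a\subset\,\cdot}\mathcal BH_s(a,b)\Big]\quad\text{on }\Omega.\tag{16}$$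
Write $h=H_s(\cdot,b)\ge0$.

*(α) $y$ independent.* Let $c_v(y)=1$, $U=\Gamma(v)\cap y$, $m=|U|$. Then $v\notin y$ and $S(y\cup v)=(y\setminus U)\cup T^*$ as in Example (c). A tuple $a\subset y$ is contained in $S(y\cup v)$ iff $R_{a_i}>R_v$ for all $i\in J_v(a)$; the probability is that of $R_v$ being the smallest of $|J_v(a)|+1$ labels, namely $\frac1{|J_v(a)|+1}$. Tuples $a'$ that contain $v$ occur only when $T^*=\{v\}$, which has probability $\frac1{m+1}$; their other entries are in $y\setminus U$. Each such $a'$ equals $a^{i\to v}$ for exactly $m$ tuples $a\subset y$ with $J_v(a)=\{i\}$ (put any $u\in U$ in place of $v$). So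
$$Q\,\Xi_s(y\cup v)-\Xi_s(y)=-\sum_{a\subset y}\tfrac{|J_v(a)|}{|J_v(a)|+1}h(a)+\tfrac1{m(m+1)}\sum_{a\subset y:\,J_v(a)=\{i\}}h(a^{i\to v}).$$
Since $\frac1{m(m+1)}\le\frac12$ and $h\ge0$, this is at most
$$\sum_{a\subset y:\,J_v(a)=\{i\}}\tfrac12[h(a^{i\to v})-h(a)]-\sum_{a\subset y:\,|J_v(a)|\ge2}\tfrac{|J_v(a)|}{|J_v(a)|+1}h(a).$$
Multiply by $p$ and sum over $v$ with $c_v(y)=1$; for $a\subset y$ these include all $v$ with $J_v(a)\ne\emptyset$. As $F_s(y)=\Xi_s(y)$ and $S(y)=y$, this is (16) at $y$.

*(β) $x^+\ne\emptyset$.* By Lemma 1, $\mathsf L_0F_s=0$, so $\mathsf L^kF_s(x)=-p\,\#\{v:c_v(x)=1\}F_s(x)$. For $a\subset S(x)\subset x$,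
$$\mathcal Bh(a)\ge-p\,\#\{v:J_v(a)\ne\emptyset\}h(a)\ge-p\,\#\{v:c_v(x)=1\}h(a).$$
Summing over $a\subset S(x)$ and taking expectations gives (16) at $x$.

By (16), $r\mapsto E_y[F_{t-r}(X_r);r<\zeta]$ is nonincreasing. Let $b$ be an ordering of the independent set $B$, $|B|=j$. Then $F_0\ge0$ and $F_0(B)=1$, hence
$$P_y(X_t=B,\ \zeta>t)\le F_t(y)\le K^j\max_{a}H_t(a,b),\tag{17}$$
because $y$ is independent with at most $K$ elements, hence contains at most $K^j$ tuples.

**Step 4: comparison of Dirichlet forms.** We need $H_t\le Cn^{-j}$ at $t=t_2$. Let $\mathcal E_{\mathcal B}$ be the Dirichlet form of $\mathcal B$ with respect to counting measure, and $\mathcal E_{RW}$ that of $j$ independent walks on $V^j$ with rate $p/2$ per directed edge. Extend $h$ on $\mathcal T_j$ by $0$ to $\bar h$ on $V^j$. Moving $a_i$ to $v\sim a_i$ stays in $\mathcal T_j$ iff $J_v(a)=\{i\}$, so the terms of the two forms inside $\mathcal T_j$ agree. The boundary terms of $\mathcal E_{RW}(\bar h)$ are $\frac p2\sum_a\sum_{v:|J_v(a)|\ge2}|J_v(a)|h(a)^2$.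 Those of $\mathcal E_{\mathcal B}$ have $p\frac{|J_v|}{|J_v|+1}\ge\frac2{2d+1}\cdot\frac p2|J_v|$, since $|J_v|\le2d$. As $\frac2{2d+1}\le1$,
$$\mathcal E_{\mathcal B}(h)\ge\tfrac2{2d+1}\,\mathcal E_{RW}(\bar h).$$

**Step 5: a Nash-type inequality.** Let $\delta=dj$ and let $e^{r\mathcal G}$ be the semigroup of the $j$ walks. By (B) its kernel $\prod_ip_{pr}(x_i,y_i)$ is at most $C'((pr)^{-\delta/2}+L^{-\delta})$, which is at most $2C'(pr)^{-\delta/2}$ if $pr\le L^2$. By the spectral theorem and $1-e^{-z}\le z$, $\|\bar h\|_2^2-\langle\bar h,e^{r\mathcal G}\bar h\rangle\le r\,\mathcal E_{RW}(\bar h)$. So for $pr\le L^2$,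
$$\|\bar h\|_2^2\le r\,\mathcal E_{RW}(\bar h)+2C'(pr)^{-\delta/2}\|\bar h\|_1^2.$$

**Step 6: heat kernel bound.** Let $h_s=H_s(\cdot,b)$ and $u(s)=\|h_s\|_2^2$, which is nonincreasing; $\|h_s\|_1\le1$ by symmetry and sub-Markovianity. If $u\ge4C'L^{-\delta}$, choose $pr=(4C'/u)^{2/\delta}\le L^2$. Then the last term above is at most $u/2$, so $\mathcal E_{RW}(\bar h_s)\ge u/(2r)$ and
$$u'=-2\mathcal E_{\mathcal B}(h_s)\le-c\,p\,u^{1+2/\delta},\qquad\text{i.e. }(u^{-2/\delta})'\ge c'p.$$
Hence $u(s)\le\max\{4C'L^{-\delta},(c'ps)^{-\delta/2}\}$. With $s=t_2/2$, $ps\ge\frac12c_0a_2n\ge\frac12c_0a_2L^2$, so $u(t_2/2)\le CL^{-\delta}=Cn^{-j}$. By Cauchy–Schwarz and symmetry,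
$$H_{t_2}(a,b)=\sum_eH_{t_2/2}(a,e)H_{t_2/2}(e,b)\le Cn^{-j}.$$
As $j\le K$ takes boundedly many values, (17) and $\pi(B)\ge cn^{-|B|}$ give
$$P_y(X_{t_2}=B,\ \zeta>t_2)\le C_{10}\,\pi(B)\qquad(y,B\in\mathcal Y_K).$$

**Step 7: from an arbitrary start.** Put $t_*=t_1+t_2\le C\vartheta$ and let
$$\mathcal H=\{X_{t_1}\in\mathcal Y_K,\ \text{no killing during }[t_1,t_*],\ X_{t_*}\text{ independent}\},$$
where the killing rule is applied from time $t_1$ on. This event depends only on the dynamics up to time $t_*$, and on it $X_{t_*}\in\mathcal Y_K$. By (15), Step 1 and Step 6, for every $x\in\Omega$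
$$P_x(\mathcal H)\ge\tfrac14,\qquad P_x(X_{t_*}\in\cdot\,,\ \mathcal H)\le C_{10}\,\pi(\cdot).\tag{18}$$

## 13. From bounded density to mixing of the discrete chain

Statement (18) is about continuous time: at time $t_*$ the discrete chain has made a random number of steps, and $\mathcal H$ may depend on that number. A maximal inequality removes this difficulty.

**Lemma 5.** For $g\in L^2(\pi)$ and an integer $m_0\ge1$, $g^*=\max_{m_0\le j\le2m_0}|P^jg|$ satisfies $\|g^*\|_2\le\frac32\|g\|_2$.

**Proof.** Since $P^jg=P^{m_0}g-\sum_{i=m_0}^{j-1}P^i(I-P)g$, Cauchy–Schwarz gives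
$$g^*\le|P^{m_0}g|+\Big(\sum_{i=m_0}^{2m_0-1}\frac1i\Big)^{1/2}\Big(\sum_{i\ge1}i\,|P^i(I-P)g|^2\Big)^{1/2}.$$
The sum of $1/i$ has $m_0$ terms, each at most $1/m_0$, so it is at most $1$. The spectrum is in $[0,1]$, eigenvalue $1$ contributes $0$ to the last sum, and $\sum_{i\ge1}i\lambda^{2i}=\lambda^2/(1-\lambda^2)^2$. So
$$\sum_{i\ge1}i\|P^i(I-P)g\|_2^2\le\|g\|_2^2\sup_{\lambda\in[0,1)}\frac{\lambda^2(1-\lambda)^2}{(1-\lambda^2)^2}=\|g\|_2^2\sup_{\lambda\in[0,1)}\frac{\lambda^2}{(1+\lambda)^2}\le\tfrac14\|g\|_2^2.$$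
Hence $\|g^*\|_2\le\|g\|_2+\frac12\|g\|_2$. $\square$

**Step 1: a sub-probability measure with bounded density.** Let $m_0=\lceil2nt_*\rceil$. The number of steps $\mathcal P_{t_*}$ is Poisson with mean $nt_*$, so by Chebyshev $P(\mathcal P_{t_*}>m_0)\le\frac1{nt_*}\le\frac18$. For $m\le m_0$ let $\mu_{x,m}(\cdot)=P_x(Y_m\in\cdot,\ \mathcal P_{t_*}=m,\ \mathcal H)$, and $\mu_x=\sum_{m\le m_0}\mu_{x,m}$. By (18), $\mu_x\le C_{10}\pi$ and $\mu_x(\Omega)\ge\frac14-\frac18=\frac18$.

**Step 2: run the chain for $T=r+2m_0$ steps.** The event $\mathcal H\cap\{\mathcal P_{t_*}=m\}$ depends only on $\mathcal P$ and the first $m$ updates, and $\mathcal P$ is independent of the updates. So after step $m$ the discrete chain continues with fresh updates. With $g=P^r(\mathbf1_A-\pi(A))$ and $T-m=r+j$, $j=2m_0-m\in[m_0,2m_0]$,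
$$P^T(x,A)\ge\sum_{m\le m_0}\mu_{x,m}(P^{T-m}\mathbf1_A)\ge\mu_x(\Omega)\pi(A)-\mu_x(g^*).$$
By Lemma 5,
$$\mu_x(g^*)\le C_{10}\,\pi(g^*)\le C_{10}\|g^*\|_2\le\tfrac32C_{10}\|g\|_2\le\tfrac32C_{10}\cdot\tfrac12e^{-r\,\mathrm{gap}}\le\tfrac1{32}$$
if $r=\lceil C_{11}/\mathrm{gap}\rceil$. By (7) and $t_*\le C\vartheta$, $T\le Cn\vartheta$.

**Step 3: contraction in total variation.** We now have $P^T(x,A)\ge\frac18\pi(A)-\frac1{32}$ for all $x$ and $A$. So for all $x,x',A$,
$$P^T(x,A)-P^T(x',A)=1-P^T(x,A^c)-P^T(x',A)\le1-\tfrac18+\tfrac1{16}=\tfrac{15}{16}.$$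
Thus $\bar d_{TV}(T):=\sup_{x,x'}\|P^T(x,\cdot)-P^T(x',\cdot)\|_{TV}\le\frac{15}{16}$. Since $\bar d_{TV}$ is submultiplicative and $d_{TV}\le\bar d_{TV}$, $d_{TV}(lT)\le(15/16)^l$ for all integers $l\ge1$. Therefore
$$\tau(\epsilon)\le C\,n\vartheta\log(1/\epsilon)\qquad\text{for all }\epsilon\in(0,\tfrac14].\tag{19}$$

**Step 4: the theorems.** Section 4 gives $\tau(\epsilon)\ge c\,n\vartheta\log(1/\epsilon)$ on the same range of $\epsilon$. With (19) this is the two-sided bound of Theorem 2(b), and $\epsilon=\frac14$ is Theorem 1. Cutoff would force $\tau(\epsilon)/\tau(1/4)\to1$ for each fixed $\epsilon\in(0,\frac14)$, whereas (b) gives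
$$\frac{\tau(\epsilon)}{\tau(1/4)}\ge\frac{C_1\log(1/\epsilon)}{C_2\log4},$$
a constant larger than $1$ for $\epsilon$ small; so there is no cutoff. Parts (a) and (c) were proved in Sections 5 and 11. All constants depend only on $d,c_0,c_1$. With $np=c$ this is $\tau_{\rm mix}\approx n^3$ for $d\ge3$ and $\tau_{\rm mix}\approx n^3\log n$ for $d=2$: the conjecture is true. $\blacksquare$
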